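
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{BMO-regular couples of lattices whose Hardy-type subspaces\\ are not partial retractions}


\begin{abstract}
For couples of weighted Lebesgue spaces with log-integrable weights, BMO-regularity of the couple is equivalent to the property that the couple of analytic subspaces is a partial retraction of the ambient couple. We show that for general Banach lattices the implication from BMO-regularity to partial retraction fails. The counterexamples have the form $(X,X(w))$. A short one lives on the product of the circle with a countable set; a second construction gives counterexamples over every $\sigma$-finite measure space of positive measure, in particular on the circle itself,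 with both lattices $p$-convex and $q$-concave with constants $1$ for any prescribed $1\le p<q\le\infty$. On the circle, for $p=q<\infty$, the implication is true.
\end{abstract}

\section{The question and the results}

\subsection{Lattices, analytic subspaces, and the two properties}

Let $\mathbb T$ be the unit circle with normalized Lebesgue measure $m$, and let $(\Omega,\mu)$ be a $\sigma$-finite measure space; $\mathbb T\times\Omega$ carries the measure $m\times\mu$. A \emph{Banach lattice} (of measurable functions) on $\mathbb T\times\Omega$ is a Banach space $X$ of classes of measurable functions such that $f\in X$, $g$ measurable and $|g|\le|f|$ a.e.\ imply $g\in X$ and $\|g\|_X\le\|f\|_X$. It has the \emph{Fatou property} if $0\le f_n\uparrow f$ a.e., $f_n\in X$ and $\sup_n\|f_n\|_X<\infty$ imply $f\in X$ and $\|f\|_X=\lim_n\|f_n\|_X$. (A normed lattice with the Fatou property is complete.) It has \emph{full support} if it contains some $f$ with $f>0$ a.e. The \emph{K\"othe dual} is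
\[
X'=\Big\{g:\int|fg|\,d(m\times\mu)<\infty\ \text{for all } f\in X\Big\},\qquad \|g\|_{X'}=\sup_{\|f\|_X\le1}\int|fg|\,d(m\times\mu).
\]
A \emph{weight} is a measurable function $w$ with $0<w<\infty$ a.e., and we write
\[
X(w)=\{f: fw\in X\},\qquad \|f\|_{X(w)}=\|fw\|_X .
\]
Directly from the definition, $X(w)'=X'(w^{-1})$ with equal norms.

The Nevanlinna--Smirnov class $N_+$ consists of the quotients $u/v$ of bounded analytic functions in the disc with $v$ outer; we identify its elements with their boundary values. We use the following standard facts. A nonzero $f\in N_+$ satisfies $\log|f|\in L^1(\mathbb T)$, so it does not vanish on a set of positive measure; products of elements of $N_+$ with analytic polynomials are in $N_+$; $N_+\cap L^1(\mathbb T)=H^1$ (Smirnov); $H^1$ is the closed subspace of those $f\in L^1(\mathbb T)$ with $\int fz^n\,dm=0$ for $n\ge1$; and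
\begin{equation}\label{eq:annihilate}
\int g\psi\,dm=0\qquad\text{if } g\in H^1,\ \psi\in H^\infty,\ \psi(0)=0 .
\end{equation}
The \emph{Hardy-type space} $X_A$ is the set of $f\in X$ such that $f(\cdot,\omega)\in N_+$ for a.e.\ $\omega$.

\begin{definition}
Let $(B_0,B_1)$ be a compatible couple of Banach spaces and let $A_j$ be a closed subspace of $B_j$ with the induced norm, $j=0,1$. The couple $(A_0,A_1)$ is a \emph{partial retraction} of $(B_0,B_1)$ with constant $C$ if for every $a\in A_0+A_1$ there is a linear operator $P_a:B_0+B_1\to A_0+A_1$ with $P_a(B_j)\subset A_j$, $\|P_a\|_{B_j\to A_j}\le C$ for $j=0,1$, and $P_aa=a$. It is a partial retraction if this holds with some constant $C$.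
\end{definition}

The operator may depend on $a$ and has to reproduce only this one vector. If there were only one space ($B_0=B_1$, $A_0=A_1$), the property would be empty: for $a\ne0$, by Hahn--Banach there is a functional $\ell$ of norm $1$ with $\ell(a)=\|a\|$, and the rank-one operator $\ell(\cdot)\,a/\|a\|$ works with $C=1$. The content lies in the fact that one operator must be bounded on both spaces.

The second property concerns the lattices alone. For lattices $X,Z$, the Calder\'on product $X^{1/2}Z^{1/2}$ is the lattice of all measurable $h$ with $|h|\le f^{1/2}g^{1/2}$ a.e.\ for some $0\le f\in X$, $0\le g\in Z$, with the (quasi)norm $\inf\max(\|f\|_X,\|g\|_Z)$ over all such $f,g$. By $\|\cdot\|_{\mathrm{BMO}}$ we mean the usual seminorm, which vanishes on constants.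

\begin{definition}
A lattice $Z$ on $\mathbb T\times\Omega$ is \emph{BMO-regular} if there is a constant $C$ such that every nonzero $f\in Z$ has a measurable majorant $v\ge|f|$, $v>0$ a.e., with $\|v\|_Z\le C\|f\|_Z$ and $\|\log v(\cdot,\omega)\|_{\mathrm{BMO}}\le C$ for a.e.\ $\omega$. A couple $(X,Y)$ of Banach lattices is \emph{BMO-regular} if the lattice $X^{1/2}(Y')^{1/2}$ is.
\end{definition}

(The use of a seminorm is forced: multiplying $f$ by a number changes $\log v$ by a constant.) For weighted Lebesgue spaces with log-integrable weights the two properties coincide. Write $L^p(w)=\{f:fw\in L^p(\mathbb T\times\Omega)\}$ with $\|f\|_{L^p(w)}=\|fw\|_{L^p}$, and $H^p(w)=(L^p(w))_A$.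

\begin{theorem}[Kisliakov]\label{thm:K}
Let $1\le p_0,p_1\le\infty$ and let $w_0,w_1$ be weights with $\log w_j(\cdot,\omega)\in L^1(\mathbb T)$ for $j=0,1$ and a.e.\ $\omega$. The following are equivalent:
\begin{itemize}
\item[(a)] $(H^{p_0}(w_0),H^{p_1}(w_1))$ is a partial retraction of $(L^{p_0}(w_0),L^{p_1}(w_1))$;
\item[(b)] $(L^{p_0}(w_0),L^{p_1}(w_1))$ is BMO-regular;
\item[(c)] $\operatorname{ess\,sup}_{\omega}\|\log\frac{w_0(\cdot,\omega)}{w_1(\cdot,\omega)}\|_{\mathrm{BMO}}<\infty$.
\end{itemize}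
\end{theorem}

Both (a) and (b) make sense for general lattices, and the implication at issue is (b)$\Rightarrow$(a). We call a couple $(X,Y)$ of Banach lattices on $\mathbb T\times\Omega$ \emph{admissible} if
\begin{itemize}
\item[(H1)] $X$ and $Y$ have the Fatou property;
\item[(H2)] $X,Y,X',Y'$ have full support;
\item[(H3)] $X_A$ and $Y_A$ are nonzero closed subspaces of $X$ and $Y$.
\end{itemize}

\medskip
\noindent\textbf{Question} (Rutsky \cite{Rutsky}). \emph{If $(X,Y)$ is an admissible BMO-regular couple, is $(X_A,Y_A)$ a partial retraction of $(X,Y)$?}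
\medskip

Theorem~\ref{thm:K} suggests the answer yes. The answer is no.

\subsection{Results}

\begin{theorem}\label{thm:fibers}
There are a countable set $\Omega$ with counting measure, a Banach lattice $X$ on $\mathbb T\times\Omega$ and a weight $w=w(\omega)$ such that, with $Y=X(w)$, the couple $(X,Y)$ is admissible and BMO-regular, but $(X_A,Y_A)$ is not a partial retraction of $(X,Y)$.
\end{theorem}

Recall that a lattice $X$ is \emph{$p$-convex with constant $1$} if $\|(\sum|f_i|^p)^{1/p}\|_X\le(\sum\|f_i\|_X^p)^{1/p}$ for all finite families in $X$, and \emph{$q$-concave with constant $1$} $(q<\infty)$ if $(\sum\|f_i\|_X^q)^{1/q}\le\|(\sum|f_i|^q)^{1/q}\|_X$ for all finite families in $X$. For $q=\infty$ we impose no concavity condition.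

\begin{theorem}\label{thm:circle}
Let $1\le p<q\le\infty$ and let $(\Omega,\mu)$ be $\sigma$-finite with $\mu(\Omega)>0$ (for example, one point). There is an admissible couple $(X,Y)$ on $\mathbb T\times\Omega$, with $X,Y$ $p$-convex and $q$-concave with constants $1$, which is BMO-regular but for which $(X_A,Y_A)$ is not a partial retraction of $(X,Y)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $1\le p_0,p_1<\infty$ and let $\Omega$ be a point. Let $(X,Y)$ be an admissible BMO-regular couple such that $X$ is $p_0$-convex and $p_0$-concave with constants $1$, and $Y$ is $p_1$-convex and $p_1$-concave with constants $1$. Then $(X_A,Y_A)$ is a partial retraction of $(X,Y)$.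
\end{theorem}

\begin{corollary}
Let $1\le p\le q\le\infty$, $p<\infty$. The implication ``BMO-regular $\Rightarrow$ partial retraction'' holds for all admissible couples of lattices on $\mathbb T$ that are $p$-convex and $q$-concave with constants $1$ if and only if $p=q$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:circle} gives the case $p<q$, Theorem~\ref{thm:sharp} with $p_0=p_1=p$ the case $p=q$.
\end{proof}

\subsection{The idea}

All our counterexamples have $Y=X(w)$. For such couples, Lozanovskii's factorization theorem identifies $X^{1/2}(Y')^{1/2}$ with a weighted $L^2$, in which no trace of $X$ is left; BMO-regularity then follows from a condition on $w$ alone (Section~\ref{sec:bmo}). So $X$ is ours to choose.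

We exploit this freedom as follows. An operator $S:L^1(\mathbb T)\to H^1$ with $S1=1$ cannot keep functions on the upper half circle $\mathbb T_+$ and functions on the lower half circle $\mathbb T_-$ apart: a fixed amount of mass leaks across, in one direction or the other. We take many copies of the circle, indexed by a grid, and measure a row of the grid cheaply on $\mathbb T_+$ and expensively on $\mathbb T_-$, and a column the other way around. Then leakage from $\mathbb T_+$ to $\mathbb T_-$ is costly along rows, leakage from $\mathbb T_-$ to $\mathbb T_+$ is costly along columns, and a large grid cannot avoid both. This is done by hand in Section~\ref{sec:mechanism}.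

What remains is to force an operator that reproduces a single vector $a$ to reproduce approximately a function on each copy of the circle. That is the role of $Y$: if $w$ takes values $W_k$ on the $k$-th copy which grow very fast, then the boundedness of $P_a$ on $X$ and on $X(w)$ nearly decouples the copies. Section~\ref{sec:fibers} carries this out when the copies are the fibers of $\mathbb T\times\Omega$. In Section~\ref{sec:circle} the fibers are replaced by widely separated scales around one point of a single circle. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.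

\section{BMO-regularity of couples \texorpdfstring{$(X,X(w))$}{(X,X(w))}}\label{sec:bmo}

\begin{lemma}\label{lem:bmo}
Let $X$ be a Banach lattice on $\mathbb T\times\Omega$ with the Fatou property such that $X$ and $X'$ have full support, and let $w$ be a weight with $\operatorname{ess\,sup}_\omega\|\log w(\cdot,\omega)\|_{\mathrm{BMO}}<\infty$. Then $(X,X(w))$ is BMO-regular.
\end{lemma}

\begin{proof}
\emph{The Calder\'on product.} Lozanovskii's theorem (\cite{Lozanovskii}, see also \cite{Gillespie}) states: for $F\in L^1(\mathbb T\times\Omega)$ and $\varepsilon>0$ there are $0\le f\in X$ and $0\le g\in X'$ with $|F|=fg$ and $\|f\|_X\|g\|_{X'}\le(1+\varepsilon)\|F\|_1$. Here the Fatou property and full support are used. Put $Z=X^{1/2}(X(w)')^{1/2}$; we claim that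
\begin{equation}\label{eq:product}
Z=\{h: hw^{-1/2}\in L^2(\mathbb T\times\Omega)\},\qquad \|h\|_Z=\|hw^{-1/2}\|_{L^2}.
\end{equation}
Recall that $X(w)'=X'(w^{-1})$. If $|h|\le f^{1/2}g^{1/2}$ with $0\le f\in X$ and $0\le g\in X(w)'$, then
\[
\int|h|^2w^{-1}\le\int f\,\frac gw\le\|f\|_X\|g/w\|_{X'}\le\max(\|f\|_X,\|g\|_{X(w)'})^2 ,
\]
so $\|hw^{-1/2}\|_{L^2}\le\|h\|_Z$. Conversely, let $hw^{-1/2}\in L^2$ be nonzero. Factor $|h|^2w^{-1}=fg_1$ as in Lozanovskii's theorem and multiply $f$ by a constant and $g_1$ by its inverse so that $\|f\|_X=\|g_1\|_{X'}\le(1+\varepsilon)^{1/2}\|hw^{-1/2}\|_{L^2}$. With $g=g_1w\in X(w)'$ we have $|h|=f^{1/2}g^{1/2}$ and $\|g\|_{X(w)'}=\|g_1\|_{X'}$, and \eqref{eq:product} follows as $\varepsilon\to0$.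

\emph{The majorant.} Let $M$ be the Hardy--Littlewood maximal operator over open arcs containing the point. We use three standard facts: $M$ is bounded on $L^2(\mathbb T)$; if $0\le g\in L^1(\mathbb T)$, $g\ne0$, then $(Mg)^{1/2}$ is an $A_1$ weight with an absolute constant (Coifman--Rochberg); the logarithm of an $A_1$ weight is in BMO with norm controlled by the $A_1$ constant. Hence $\|\log Mg\|_{\mathrm{BMO}}\le c$ with an absolute $c$.

Let $0\ne h\in Z$ and $g=|h|w^{-1/2}\in L^2(\mathbb T\times\Omega)$. Fix $\eta>0$ on $\Omega$ with $\|\eta\|_{L^2(\mu)}\le1$, and let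
\[
u(\cdot,\omega)=\begin{cases}M[g(\cdot,\omega)]&\text{if } g(\cdot,\omega)\ne0,\\ \eta(\omega)\|g\|_{L^2}&\text{if } g(\cdot,\omega)=0.\end{cases}
\]
The function $u$ is measurable, since in the definition of $M$ arcs with endpoints in a countable dense set suffice. It satisfies $u>0$ and $u\ge g$ a.e., $\|u\|_{L^2}\le c\|g\|_{L^2}$ by Fubini, and $\|\log u(\cdot,\omega)\|_{\mathrm{BMO}}\le c$ for a.e.\ $\omega$. Then $v=w^{1/2}u\ge|h|$ is the required majorant: by \eqref{eq:product}, $\|v\|_Z=\|u\|_{L^2}\le c\|g\|_{L^2}=c\|h\|_Z$, and $\log v=\frac12\log w+\log u$ has BMO norm on a.e.\ fiber bounded by a constant independent of $h$.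
\end{proof}

\section{Leakage, averaging, and a finite grid}\label{sec:mechanism}

Let $\mathbb T_\pm=\{z\in\mathbb T:\pm\operatorname{Im}z>0\}$. The first lemma expresses that analytic functions cannot be localized on a half circle. It requires no bound for the operator.

\begin{lemma}[leakage]\label{lem:leak}
Let $S:L^1(\mathbb T)\to H^1$ be linear. Then
\[
\int_{\mathbb T_-}|S\chi_{\mathbb T_+}|\,dm+\int_{\mathbb T_+}|S\chi_{\mathbb T_-}|\,dm\ \ge\ \frac1\pi-\|S1-1\|_{L^1}.
\]
\end{lemma}

\begin{proof}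
Let $\varphi_\pm=S\chi_{\mathbb T_\pm}$, so that $\varphi_++\varphi_-=S1$. Since $\varphi_+\in H^1$, \eqref{eq:annihilate} gives $\int z\varphi_+\,dm=0$. On $\mathbb T_+$ write $\varphi_+=1+(S1-1)-\varphi_-$:
\[
0=\int_{\mathbb T_+}z\,dm+\int_{\mathbb T_+}z\,(S1-1)\,dm-\int_{\mathbb T_+}z\varphi_-\,dm+\int_{\mathbb T_-}z\varphi_+\,dm .
\]
As $\int_{\mathbb T_+}z\,dm=\frac1{2\pi}\int_0^\pi e^{it}\,dt=\frac i\pi$, the claim follows.
\end{proof}

The second lemma extracts the ``diagonal'' of an operator on a lattice without loss in norm.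

\begin{lemma}[averaging]\label{lem:avg}
Let $X$ be a Banach lattice and let $P:X\to X$ be linear with $\|P\|\le C$. Let $F$ be a finite nonempty set, and for $k\in F$ let $f_k\in X$ and let $D_k$ be measurable sets, pairwise disjoint. Then
\[
\Big\|\sum_{k\in F}\chi_{D_k}Pf_k\Big\|_X\le C\max_{\varepsilon\in\{\pm1\}^F}\Big\|\sum_{k\in F}\varepsilon_kf_k\Big\|_X .
\]
\end{lemma}

\begin{proof}
Let $f_\varepsilon=\sum_k\varepsilon_kf_k$, let $H$ be the function on the left, and let $\mathbb E$ be the average over the $2^{|F|}$ choices of signs. Since $\mathbb E[\varepsilon_k\varepsilon_l]=0$ for $k\ne l$, we have $\mathbb E[\varepsilon_kPf_\varepsilon]=Pf_k$. Hence on $D_k$, $|H|=|\mathbb E[\varepsilon_kPf_\varepsilon]|\le\mathbb E|Pf_\varepsilon|$, and off $\bigcup D_k$, $H=0$. So $|H|\le\mathbb E|Pf_\varepsilon|$ and $\|H\|_X\le\mathbb E\|Pf_\varepsilon\|_X\le C\max_\varepsilon\|f_\varepsilon\|_X$.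
\end{proof}

Now we set up the grid. For functions $c=(c_{rs})$ on a finite or infinite grid put
\begin{equation}\label{eq:E}
\|c\|_{E_+}=\sum_r\sup_s|c_{rs}|,\qquad \|c\|_{E_-}=\sum_s\sup_r|c_{rs}| .
\end{equation}
For $c$ supported on one row (fixed $r$), the $E_+$-norm is the sup norm and the $E_-$-norm is the $\ell^1$-norm; on a column the roles are exchanged. Both norms lie between $\sup|c_{rs}|$ and $\sum|c_{rs}|$. For functions on $\mathbb T$ times a grid let
\begin{equation}\label{eq:Xnorm}
\|f\|_X=\int_{\mathbb T_+}\|f(z,\cdot)\|_{E_+}\,dm(z)+\int_{\mathbb T_-}\|f(z,\cdot)\|_{E_-}\,dm(z),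
\end{equation}
and let $X$ be the space of all $f$ with finite norm. By monotone convergence $X$ has the Fatou property, so it is a Banach lattice. We write $g\otimes e_k$ for the function equal to $g$ on the fiber over the grid point $k$ and to $0$ on the other fibers. Thus $\|g\otimes e_k\|_X=\|g\|_{L^1}$. For an operator $P$ on $X$ let $P_{jk}g=(P(g\otimes e_k))(\cdot,j)$, $g\in L^1(\mathbb T)$, be its matrix entries.

\begin{lemma}\label{lem:rows}
Let $P:X\to X$ be linear with $\|P\|\le C$. If $F$ is a finite set of grid points in one row, then $\sum_{k\in F}\int_{\mathbb T_-}|P_{kk}\chi_{\mathbb T_+}|\,dm\le C/2$. If $F$ is a finite set in one column, then $\sum_{k\in F}\int_{\mathbb T_+}|P_{kk}\chi_{\mathbb T_-}|\,dm\le C/2$.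
\end{lemma}

\begin{proof}
Let $F\ne\emptyset$ lie in a row. Apply Lemma~\ref{lem:avg} with $f_k=\chi_{\mathbb T_+}\otimes e_k$ and $D_k=\mathbb T_-\times\{k\}$. For every choice of signs, $\|\sum\varepsilon_kf_k\|_X=\int_{\mathbb T_+}\|\chi_F\|_{E_+}\,dm=\frac12$. The function $H=\sum\chi_{D_k}Pf_k$ lives on $\mathbb T_-$ times the row, where $E_-$ is $\ell^1$, so $\|H\|_X$ is the sum in question. For a column, exchange $+$ and $-$.
\end{proof}

Here is the whole obstruction in a finite model, for an operator that is required to fix every constant function $1\otimes e_k$.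

\begin{proposition}\label{prop:finite}
Let $X$ be given by \eqref{eq:Xnorm} on $\mathbb T\times\{1,\dots,N\}^2$, and let $P:X\to X_A$ be bounded and linear with $P(1\otimes e_k)=1\otimes e_k$ for all $k$. Then $\|P\|\ge N/\pi$.
\end{proposition}

\begin{proof}
The fibers of functions in $X_A$ lie in $N_+\cap L^1=H^1$. Lemma~\ref{lem:leak} with $S=P_{kk}$, for which $S1=1$, bounds the leakage at each of the $N^2$ points from below by $1/\pi$. Lemma~\ref{lem:rows} bounds the total leakage from above: the $N$ rows contribute at most $N\|P\|/2$, the $N$ columns at most $N\|P\|/2$. So $N^2/\pi\le N\|P\|$.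
\end{proof}

In a partial retraction each operator has to fix only one function. The next section shows how the second norm compensates for this.

\section{The counterexample over a countable set}\label{sec:fibers}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}]
Let $\Omega=\mathbb N\times\mathbb N$ with counting measure, enumerated as $\omega_1,\omega_2,\dots$; let $X$ be the space given by \eqref{eq:Xnorm}, and write $e_k$, $P_{jk}$ for $e_{\omega_k}$, $P_{\omega_j\omega_k}$. Let
\[
w(z,\omega_k)=W_k=4^{k^2},\qquad Y=X(w).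
\]

\emph{Admissibility and BMO-regularity.} The Fatou property of $X$ passes to $Y$. Since $E_\pm$-norms dominate each coordinate,
\begin{equation}\label{eq:fiber}
\|f(\cdot,\omega_k)\|_{L^1}\le\|f\|_X,\qquad W_k\|f(\cdot,\omega_k)\|_{L^1}\le\|f\|_Y .
\end{equation}
The function $f_0(z,\omega_k)=2^{-k}$ is in $X$ because $E_\pm$-norms are at most $\ell^1$-norms, and in $X'$ because $\int|f_0h|=\sum_k2^{-k}\|h(\cdot,\omega_k)\|_{L^1}\le\|h\|_X$. Then $f_0w^{-1}\in Y$ and $f_0w\in X'(w^{-1})=Y'$, so (H2) holds. Fibers of functions in $X_A$ and $Y_A$ lie in $N_+\cap L^1=H^1$, and convergence in $X$ or $Y$ implies $L^1$-convergence on each fiber by \eqref{eq:fiber}; as $H^1$ is closed in $L^1$, the spaces $X_A,Y_A$ are closed. Both contain $1\otimes e_1$. Finally, $\log w(\cdot,\omega)$ is constant for each $\omega$, so $(X,Y)$ is BMO-regular by Lemma~\ref{lem:bmo}. Note that $w\ge1$ gives $Y\subset X$, hence $X+Y=X$ and $X_A+Y_A=X_A$.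

\emph{One vector that probes all fibers.} Suppose that $(X_A,Y_A)$ is a partial retraction of $(X,Y)$ with constant $C\ge1$. Take
\[
a=\sum_k\alpha_k\,1\otimes e_k,\qquad \alpha_k=W_k^{-1/2}=2^{-k^2},
\]
a series converging in $X$ to an element of $X_A$, and let $P=P_a$. By \eqref{eq:fiber} and the bounds for $P$ on $X$ and on $Y$, $\|P_{jk}g\|_1\le C\|g\|_1$ and $W_j\|P_{jk}g\|_1\le CW_k\|g\|_1$. Thus
\begin{equation}\label{eq:entries}
\|P_{jk}\|_{L^1\to L^1}\le C\min(1,W_k/W_j).
\end{equation}
The fiber of the identity $a=Pa=\sum_k\alpha_kP(1\otimes e_k)$ over $\omega_j$ is $\alpha_j=\sum_k\alpha_kP_{jk}1$, with convergence in $L^1$. The coefficients $\alpha_k$ were chosen between $1$ and $W_k^{-1}$ so that \eqref{eq:entries} makes all terms with $k\ne j$ negligible compared with $\alpha_j$: the first bound in \eqref{eq:entries} is used for $k>j$, the second for $k<j$, and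
\[
\|P_{jj}1-1\|_1\le C\Big(\sum_{k>j}\frac{\alpha_k}{\alpha_j}+\sum_{k<j}\frac{\alpha_kW_k}{\alpha_jW_j}\Big)
=C\Big(\sum_{k>j}2^{-(k^2-j^2)}+\sum_{k<j}2^{-(j^2-k^2)}\Big).
\]
Since $|k^2-j^2|=|k-j|(k+j)\ge(j+1)|k-j|$, each sum is at most $\sum_{i\ge1}2^{-i(j+1)}\le2^{-j}$, and $\|P_{jj}1-1\|_1\le2C\,2^{-j}$. Fix $j_0$ such that this is at most $\frac1{20}$ for $j\ge j_0$.

\emph{Contradiction.} By Lemma~\ref{lem:leak} with $S=P_{jj}$, which maps $L^1(\mathbb T)$ to $H^1$, the leakage at $\omega_j$ is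
\[
\int_{\mathbb T_-}|P_{jj}\chi_{\mathbb T_+}|\,dm+\int_{\mathbb T_+}|P_{jj}\chi_{\mathbb T_-}|\,dm\ge\frac1\pi-\frac1{20}\ge\frac14\qquad(j\ge j_0).
\]
Choose $N>4C$ and sets $R,S\subset\mathbb N$ with $|R|=|S|=N$ such that $R\times S$ contains none of the finitely many points $\omega_j$, $j<j_0$. Summing over $R\times S$ and using Lemma~\ref{lem:rows} in each of the $N$ rows and $N$ columns, we get $N^2/4\le NC/2+NC/2=NC$. So $N\le4C$, a contradiction.
\end{proof}

\begin{remark}\label{rem:K}
Let $K(\tau,f;X,Y)=\inf\{\|g\|_X+\tau\|h\|_Y:f=g+h\}$. The couple $(X_A,Y_A)$ is \emph{K-closed} in $(X,Y)$ if $K(\tau,f;X_A,Y_A)\le c\,K(\tau,f;X,Y)$ for all $f\in X_A+Y_A$ and $\tau>0$, with some constant $c$. The couple of this section is K-closed with constant $2$. Indeed, if $f\in X_A+Y_A$ and $f=g+h$ with $g\in X$, $h\in Y$, then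
\[
|f|\chi_{\{\tau w>1\}}\le|g|+\tau w|h|,\qquad \tau w|f|\chi_{\{\tau w\le1\}}\le|g|+\tau w|h| ,
\]
so both $\|f\chi_{\{\tau w>1\}}\|_X$ and $\tau\|f\chi_{\{\tau w\le1\}}\|_Y$ are at most $\|g\|_X+\tau\|h\|_Y$; as $w$ depends only on $\omega$, each fiber of these two functions is a fiber of $f$ or $0$, and they are in $X_A$ and $Y_A$. In general, partial retraction with constant $C$ implies K-closedness with the same constant (apply $P_f$ to $f=g+h$); the example shows that it is strictly stronger, even for BMO-regular couples.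
\end{remark}

\section{Counterexamples on the circle and over every \texorpdfstring{$\Omega$}{Omega}}\label{sec:circle}

Fix $1\le p<q\le\infty$, let $1/p+1/p'=1$, and let $\theta=1/p-1/q>0$. Throughout this section $c$ denotes positive constants depending only on $p$, possibly different at each occurrence.

On a single circle there are no fibers to separate. We replace them by scales: the $k$-th fiber becomes the set $A_k$ of points whose distance from $1$ is comparable, in a generous sense, to a number $s_k$, with $s_k\to0$ very fast. The weight will be a power of $|1-z|$, whose logarithm is an unbounded BMO function. The half circles become the upper and lower halves $A_k^\pm$ of $A_k$, the constant function on a fiber becomes an analytic bump $b_k$ living essentially on $A_k$, and the test function $z$ of Lemma~\ref{lem:leak} becomes a function $\psi_k$ of the same scale. The new difficulty is that $b_k$ and $\psi_k$ have tails outside $A_k$; they must be controlled at each step.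

\subsection{The lattice}

Let
\[
d(z)=|1-z|,\qquad s_k=2^{-k^2}\ (k\ge1),\qquad \delta_1=2,\qquad \delta_k=\sqrt{s_{k-1}s_k}\ (k\ge2),
\]
\[
A_k=\{z\in\mathbb T:\delta_{k+1}<d\le\delta_k\},\qquad A_k^\pm=A_k\cap\mathbb T_\pm .
\]
The sets $A_k$ partition $\mathbb T\setminus\{1\}$, and $\delta_{k+1}<s_k<\delta_k$. Moreover,
\begin{equation}\label{eq:ratios}
\frac{\delta_{k+1}}{s_k}=2^{-k-1/2}\ (k\ge1),\qquad \frac{s_k}{\delta_k}=2^{-k+1/2}\ (k\ge2),\qquad \delta_{k+1}\le\tfrac14\delta_k\ (k\ge1);
\end{equation}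
for the last claim, $\delta_{k+1}/\delta_k=2^{-2k}$ if $k\ge2$ and $\delta_2/\delta_1=2^{-7/2}$.

Identify $k\in\mathbb N$ with $(r,s)\in\mathbb N^2$ by a fixed bijection. (The grid index $s$ has nothing to do with the numbers $s_k$.) In this section the norms \eqref{eq:E} are replaced by
\[
\|c\|_{E_+}=\Big(\sum_r\big(\sum_s|c_{rs}|^q\big)^{p/q}\Big)^{1/p},\qquad \|c\|_{E_-}=\Big(\sum_s\big(\sum_r|c_{rs}|^q\big)^{p/q}\Big)^{1/p}
\]
(suprema inside if $q=\infty$). On a row, $E_+$ is $\ell^q$ and $E_-$ is the larger $\ell^p$; on a column, the other way around. Both norms lie between the $\ell^\infty$- and the $\ell^p$-norm. Let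
\[
N_k^\pm(f)=\Big(\int_{A_k^\pm}|f|^p\,\frac{dm}d\Big)^{1/p},\qquad N_k(f)=\Big(\int_{A_k}|f|^p\,\frac{dm}d\Big)^{1/p},
\]
\[
\|f\|_X^p=\big\|(N_k^+(f))_k\big\|_{E_+}^p+\big\|(N_k^-(f))_k\big\|_{E_-}^p,\qquad w=d^{-1/2},\qquad Y=X(w).
\]
This is a norm, being composed of $L^p$-, $\ell^q$- and $\ell^p$-norms. The measure $dm/d$ is used because it gives comparable mass to all dyadic shells around $1$. Clearly
\begin{equation}\label{eq:sandwich}
N_k(f)\le\|f\|_X\le\Big(\int_{\mathbb T}|f|^p\,\frac{dm}d\Big)^{1/p}.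
\end{equation}
(If $p=q$, then $X$ would be a weighted $L^p$ space and nothing below would produce a contradiction, in accordance with Theorem~\ref{thm:sharp}.)

\begin{lemma}\label{lem:adm}
$(X,Y)$ is an admissible BMO-regular couple of lattices on $\mathbb T$, both $p$-convex and $q$-concave with constants $1$. Moreover $Y\subset X\subset L^1(\mathbb T)$ continuously, with $\|f\|_{L^1}\le c\|f\|_X$; in particular $X+Y=X$, and $X_A\subset H^1$.
\end{lemma}

\begin{proof}
\emph{Convexity and concavity.} Let $f_1,\dots,f_n\in X$ and $g=(\sum_i|f_i|^p)^{1/p}$. Then $N_k^\pm(g)^p=\sum_iN_k^\pm(f_i)^p$, and the triangle inequality in $\ell^{q/p}$ gives, for each row $r$,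
\[
\Big(\sum_sN_{rs}^+(g)^q\Big)^{p/q}=\Big\|\Big(\sum_iN_{rs}^+(f_i)^p\Big)_s\Big\|_{\ell^{q/p}}\le\sum_i\Big(\sum_sN_{rs}^+(f_i)^q\Big)^{p/q}
\]
(suprema over $s$ if $q=\infty$). Summing over $r$, and adding the same inequality for columns and $N^-$, we obtain $\|g\|_X^p\le\sum_i\|f_i\|_X^p$. Now let $q<\infty$ and $G=(\sum_i|f_i|^q)^{1/q}$. By Minkowski's inequality in $\ell^{q/p}$,
\[
\Big(\sum_iN_k^\pm(f_i)^q\Big)^{p/q}=\Big\|\Big(\int_{A_k^\pm}|f_i|^p\frac{dm}d\Big)_i\Big\|_{\ell^{q/p}}\le\int_{A_k^\pm}\big\|(|f_i|^p)_i\big\|_{\ell^{q/p}}\frac{dm}d=N_k^\pm(G)^p .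
\]
Put $R_r(f)=(\sum_sN_{rs}^+(f)^q)^{1/q}$ and $S_s(f)=(\sum_rN_{rs}^-(f)^q)^{1/q}$. By the last display, $\sum_iR_r(f_i)^q\le R_r(G)^q$ and $\sum_iS_s(f_i)^q\le S_s(G)^q$. Since $\|f\|_X^p=\sum_rR_r(f)^p+\sum_sS_s(f)^p$, Minkowski's inequality in $\ell^{q/p}$ once more gives
\[
\Big(\sum_i\|f_i\|_X^q\Big)^{p/q}\le\sum_r\Big(\sum_iR_r(f_i)^q\Big)^{p/q}+\sum_s\Big(\sum_iS_s(f_i)^q\Big)^{p/q}\le\|G\|_X^p .
\]
Replacing $f_i$ by $f_iw$ we get the same for $Y$.

\emph{Embeddings.} For $z=e^{it}$, $|t|\le\pi$, we have $d=2|\sin(t/2)|\ge2|t|/\pi$, so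
\begin{equation}\label{eq:measure}
m(d\le\delta)\le\delta/2\qquad(\delta>0).
\end{equation}
By H\"older, $\int_{A_k}|f|\,dm=\int_{A_k}|f|\,d\,\frac{dm}d\le\delta_k^{1/p}m(A_k)^{1/p'}N_k(f)\le\delta_kN_k(f)$, and $\sum\delta_k<\infty$, so that $\|f\|_{L^1}\le c\|f\|_X$. Since $d\le2$, $w\ge2^{-1/2}$ and $\|f\|_X\le\sqrt2\,\|f\|_Y$.

\emph{Admissibility.} The Fatou property is monotone convergence; in particular, $X$ and $Y$ are complete. Since $p\ge1$, $\int d^p\,\frac{dm}d\le2^{p-1}$; hence by \eqref{eq:sandwich} the functions $1-z$ and $d$ are in $X$, and $(1-z)^2$ and $d^{3/2}$ are in $Y$ (note that $d^2w=d^{3/2}\le2^{1/2}d$ and $d^{3/2}w=d$). Since $X\subset L^1$, $1\in X'$, and therefore $w\in X'(w^{-1})=Y'$. This gives (H2) and $X_A,Y_A\ne0$. By $X,Y\subset L^1$, both $X_A$ and $Y_A$ lie in $N_+\cap L^1=H^1$ and are closed because $H^1$ is closed in $L^1$.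

\emph{BMO-regularity.} $\log w=-\frac12\log|1-z|$ is in BMO, being up to a constant factor the harmonic conjugate of the bounded function $\arg(1-z)$. Apply Lemma~\ref{lem:bmo}.
\end{proof}

\subsection{Bumps and test functions}

Let
\[
b_k=\frac{s_k(1-z)}{(1-z+s_k)^2},\qquad \psi_k=\frac{z\,s_k}{(1-z+s_k)^2},\qquad \beta_k=\min\Big(\frac d{s_k},\frac{s_k}d\Big).
\]
The functions $b_k$ and $\psi_k$ are analytic near the closed disc (the pole is $1+s_k$), and $\psi_k(0)=0$. As $\operatorname{Re}(1-z)\ge0$ on $\mathbb T$, $|1-z+s_k|\ge\max(d,s_k)$, so that on $\mathbb T$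
\begin{equation}\label{eq:beta}
|b_k|\le\beta_k,\qquad |\psi_k|\le\beta_k/d .
\end{equation}
The factor $1-z$ in $b_k$ makes $b_k$ small near $1$, the square in the denominator makes it small away from $1$.

By \eqref{eq:measure} each shell $\{\rho<d\le2\rho\}$ has $\frac{dm}d$-measure at most $1$. Summing over dyadic shells, we get for $\gamma,\rho>0$
\begin{equation}\label{eq:shells}
\int_{\{d\le\rho\}}d^\gamma\,\frac{dm}d\le\frac{\rho^\gamma}{1-2^{-\gamma}},\qquad \int_{\{d>\rho\}}d^{-\gamma}\,\frac{dm}d\le\frac{\rho^{-\gamma}}{1-2^{-\gamma}} .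
\end{equation}
Hence, for $\gamma\ge1$ and $0<\rho\le s_k\le\rho'$,
\begin{equation}\label{eq:tails}
\int_{\{d\le\rho\}}\beta_k^\gamma\,\frac{dm}d\le2\Big(\frac\rho{s_k}\Big)^\gamma,\qquad \int_{\{d>\rho'\}}\beta_k^\gamma\,\frac{dm}d\le2\Big(\frac{s_k}{\rho'}\Big)^\gamma .
\end{equation}

\begin{lemma}\label{lem:bumps}
For all $k\ge1$:
\begin{itemize}
\item[(i)] $\|b_k\|_X\le c$;
\item[(ii)] $\|b_k\|_Y\le c\,s_k^{-1/2}$;
\item[(iii)] $\|b_k\chi_{\mathbb T\setminus A_k}\|_X\le c\,2^{-k}$ and $\int_{\mathbb T\setminus A_k}\beta_k^2\,\frac{dm}d\le c\,2^{-2k}$;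
\item[(iv)] if $B\subset A_k$ is measurable and $\int_B|g|^p\frac{dm}d<\infty$, then $\int_B|g\psi_k|\,dm\le c\big(\int_B|g|^p\frac{dm}d\big)^{1/p}$; moreover $\int_{\mathbb T\setminus A_k}|g\psi_k|\,dm\le c\,2^{-k}\|g\|_X$ for $g\in X$;
\item[(v)] $\big|\int_{\mathbb T_+}b_k\psi_k\,dm\big|\ge\frac1{60}$.
\end{itemize}
In particular, $b_k\in X_A\cap Y_A$.
\end{lemma}

\begin{proof}
(i) By \eqref{eq:sandwich}, \eqref{eq:beta} and \eqref{eq:tails} with $\gamma=p$, $\rho=\rho'=s_k$, we have $\|b_k\|_X^p\le4$.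

(ii) Similarly, by \eqref{eq:shells},
\[
\|b_k\|_Y^p\le\int\beta_k^pd^{-p/2}\,\frac{dm}d=s_k^{-p}\int_{\{d\le s_k\}}d^{p/2}\,\frac{dm}d+s_k^p\int_{\{d>s_k\}}d^{-3p/2}\,\frac{dm}d\le c\,s_k^{-p/2}.
\]

(iii) The complement of $A_k$ is $\{d\le\delta_{k+1}\}\cup\{d>\delta_k\}$, and the second set is empty for $k=1$. By \eqref{eq:tails} and \eqref{eq:ratios}, for $\gamma\ge1$,
\[
\int_{\mathbb T\setminus A_k}\beta_k^\gamma\,\frac{dm}d\le2\cdot2^{-\gamma(k+1/2)}+2\cdot2^{-\gamma(k-1/2)}\le4\cdot2^{\gamma/2}\,2^{-\gamma k}.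
\]
Take $\gamma=p$ (with \eqref{eq:sandwich}) and $\gamma=2$.

(iv) For measurable $B\subset A_l$, \eqref{eq:beta} and H\"older give
\[
\int_B|g\psi_k|\,dm\le\int_B|g|\beta_k\,\frac{dm}d\le\Big(\int_B|g|^p\,\frac{dm}d\Big)^{1/p}\kappa_{l,k},\qquad \kappa_{l,k}=\Big(\int_{A_l}\beta_k^{p'}\,\frac{dm}d\Big)^{1/p'},
\]
with $\kappa_{l,k}=\sup_{A_l}\beta_k$ if $p=1$. By \eqref{eq:tails} with $\gamma=p'$ (trivially if $p=1$), $\kappa_{k,k}\le4$; if $l>k$, then $A_l\subset\{d\le\delta_l\}$ with $\delta_l\le\delta_{k+1}<s_k$, so $\kappa_{l,k}\le2\delta_l/s_k$; if $l<k$, then $A_l\subset\{d>\delta_{l+1}\}$ with $\delta_{l+1}\ge\delta_k>s_k$, so $\kappa_{l,k}\le2s_k/\delta_{l+1}$. The case $l=k$ is the first claim. By \eqref{eq:ratios} the $\delta_l$ decrease at least geometrically with ratio $\frac14$, hence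
\[
\sum_{l\ne k}\kappa_{l,k}\le\frac83\,\frac{\delta_{k+1}}{s_k}+\frac83\,\frac{s_k}{\delta_k}\,\chi_{\{k\ge2\}}\le c\,2^{-k},
\]
and the second claim follows from $N_l(g)\le\|g\|_X$ by summation over $l\ne k$.

(v) We have $dm=\frac{dz}{2\pi iz}$ on $\mathbb T$. With $x=1-z$, the upper half circle, traversed from $1$ to $-1$, becomes a path from $0$ to $2$ in $\{\operatorname{Re}x\ge0\}$, where $x/(x+s_k)^4$ is analytic. So, as $2/s_k\ge2$,
\[
\Big|\int_{\mathbb T_+}b_k\psi_k\,dm\Big|=\Big|\frac1{2\pi i}\int_0^2\frac{s_k^2\,x\,dx}{(x+s_k)^4}\Big|=\frac1{2\pi}\int_0^{2/s_k}\frac{u\,du}{(1+u)^4}\ge\frac1{2\pi}\int_0^2\frac{u\,du}{(1+u)^4} .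
\]
Writing $u(1+u)^{-4}=(1+u)^{-3}-(1+u)^{-4}$ we find that the last integral is $\big(\frac12-\frac1{18}\big)-\big(\frac13-\frac1{81}\big)=\frac{10}{81}$, and $\frac1{2\pi}\cdot\frac{10}{81}\ge\frac1{60}$.
\end{proof}

\subsection{Failure of partial retraction on the circle}

Suppose that $(X_A,Y_A)$ is a partial retraction of $(X,Y)$ with constant $C\ge1$. Let
\[
a=\sum_k\alpha_kb_k,\qquad \alpha_k=s_k^{1/8}.
\]
By Lemma~\ref{lem:bumps}(i) the series converges in $X$, and $a\in X_A$. Let $P=P_a$. The first step is the analogue of $P_{jj}1\approx1$.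

\begin{lemma}\label{lem:fix}
$N_k(Pb_k-b_k)\le cC\,2^{-k/4}$ for all $k$.
\end{lemma}

\begin{proof}
From $Pa=a$ we have $\alpha_k(Pb_k-b_k)=\sum_{l\ne k}\alpha_l(b_l-Pb_l)$, with convergence in $X$. For $l>k$ we use the norm of $X$: $N_k(b_l-Pb_l)\le(1+C)\|b_l\|_X\le cC$. For $l<k$ we use the norm of $Y$: since $w\ge\delta_k^{-1/2}$ on $A_k$, $N_k(f)\le\delta_k^{1/2}N_k(fw)\le\delta_k^{1/2}\|f\|_Y$, and so
\[
N_k(b_l-Pb_l)\le\delta_k^{1/2}(1+C)\|b_l\|_Y\le cC\,\delta_k^{1/2}s_l^{-1/2}.
\]
As $\delta_k^{1/2}=(s_{k-1}s_k)^{1/4}$ for $k\ge2$,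
\[
N_k(Pb_k-b_k)\le cC\Big[\sum_{l>k}\Big(\frac{s_l}{s_k}\Big)^{1/8}+s_k^{-1/8}(s_{k-1}s_k)^{1/4}\sum_{l<k}s_l^{-3/8}\Big],
\]
where the second term is absent for $k=1$. For $l=k+i$ we have $l^2-k^2\ge i(2k+1)$, so the first sum is at most $\sum_{i\ge1}2^{-i(2k+1)/8}\le c\,2^{-k/4}$. The numbers $s_l^{-3/8}=2^{3l^2/8}$ grow with ratios at least $2^{9/8}$, so $\sum_{l<k}s_l^{-3/8}\le c\,s_{k-1}^{-3/8}$, and the second term is at most $c(s_k/s_{k-1})^{1/8}=c\,2^{-(2k-1)/8}\le c\,2^{-k/4}$.
\end{proof}

The exponent $\frac18$ is not special. With $\alpha_k=s_k^\gamma$ the two terms decay like $(s_{k+1}/s_k)^\gamma$ and $(s_k/s_{k-1})^{1/4-\gamma}$, and any $0<\gamma<\frac14$ would do. In the second term the exponent is $\frac14-\gamma$, not $\frac12-\gamma$, because near the outer edge of $A_k$ the weight is only about $\delta_k^{-1/2}$.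

Let $b_k^\pm=b_k\chi_{A_k^\pm}$.

\begin{lemma}[leakage at scale $s_k$]\label{lem:leak2}
There are $c_0=c_0(p)>0$ and $k_0=k_0(C,p)$ such that
\[
N_k^-(Pb_k^+)+N_k^+(Pb_k^-)\ge c_0\qquad(k\ge k_0).
\]
\end{lemma}

\begin{proof}
Put $\sigma_k=Pb_k^++Pb_k^--b_k$. Since $b_k=b_k^++b_k^-+b_k\chi_{\mathbb T\setminus A_k}$ a.e., we have $\sigma_k=(Pb_k-b_k)-P(b_k\chi_{\mathbb T\setminus A_k})$, and Lemmas~\ref{lem:fix} and~\ref{lem:bumps}(iii) give
\[
N_k(\sigma_k)\le N_k(Pb_k-b_k)+C\|b_k\chi_{\mathbb T\setminus A_k}\|_X\le cC\,2^{-k/4}.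
\]
As $Pb_k^+\in X_A\subset H^1$ and $\psi_k(0)=0$, \eqref{eq:annihilate} yields $\int Pb_k^+\,\psi_k\,dm=0$. We split this integral over $A_k^+$, $A_k^-$ and $\mathbb T\setminus A_k$, and on $A_k^+$ write $Pb_k^+=b_k-Pb_k^-+\sigma_k$:
\[
\Big|\int_{A_k^+}b_k\psi_k\,dm\Big|\le\int_{A_k^+}|Pb_k^-\,\psi_k|\,dm+\int_{A_k^+}|\sigma_k\psi_k|\,dm+\int_{A_k^-}|Pb_k^+\,\psi_k|\,dm+\int_{\mathbb T\setminus A_k}|Pb_k^+\,\psi_k|\,dm .
\]
By Lemma~\ref{lem:bumps}(iv) and (i), the right-hand side is at most
\[
c\,N_k^+(Pb_k^-)+cC\,2^{-k/4}+c\,N_k^-(Pb_k^+)+c\,2^{-k}\,C\|b_k^+\|_X\le c\,N_k^+(Pb_k^-)+c\,N_k^-(Pb_k^+)+cC\,2^{-k/4}.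
\]
By Lemma~\ref{lem:bumps}(v), \eqref{eq:beta} and Lemma~\ref{lem:bumps}(iii), the left-hand side is at least $\frac1{60}-\int_{\mathbb T\setminus A_k}\beta_k^2\frac{dm}d\ge\frac1{60}-c\,2^{-2k}$. Choosing $k_0$ such that for $k\ge k_0$ the two error terms $c\,2^{-2k}$ and $cC\,2^{-k/4}$ together are at most $\frac1{120}$, we obtain the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:circle} for $\Omega$ a point]
We combine the leakage with Lemma~\ref{lem:avg} as in Section~\ref{sec:fibers}. Let $F\subset\mathbb N$ be a set of $n$ indices in one row. Apply Lemma~\ref{lem:avg} with $f_k=b_k^+$, $D_k=A_k^-$. For every choice of signs, since $E_+$ is $\ell^q$ on a row and $N_k^+(b_k)\le\|b_k\|_X\le c$,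
\[
\Big\|\sum_{k\in F}\varepsilon_kb_k^+\Big\|_X=\big\|(N_k^+(b_k))_{k\in F}\big\|_{\ell^q}\le c\,n^{1/q}.
\]
For $H=\sum_{k\in F}\chi_{A_k^-}Pb_k^+$ we have $\|H\|_X=\|(N_k^-(Pb_k^+))_{k\in F}\|_{\ell^p}$, since $E_-$ is $\ell^p$ on a row. Lemma~\ref{lem:avg} and H\"older's inequality give
\[
\sum_{k\in F}N_k^-(Pb_k^+)\le n^{1/p'}\|H\|_X\le cC\,n^{1/p'+1/q}=cC\,n^{1-\theta}.
\]
If $F$ consists of $n$ indices in one column, the same argument with $+$ and $-$ exchanged gives $\sum_{k\in F}N_k^+(Pb_k^-)\le cC\,n^{1-\theta}$.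

Given $n$, choose a grid $R\times S$ with $|R|=|S|=n$ that avoids the finitely many $k<k_0$. Summing Lemma~\ref{lem:leak2} over the grid, we obtain
\[
c_0n^2\le\sum_{k\in R\times S}\big(N_k^-(Pb_k^+)+N_k^+(Pb_k^-)\big)\le cC\,n\cdot n^{1-\theta},
\]
that is, $n^\theta\le cC/c_0$ for every $n$. As $\theta>0$, that is, as $p<q$, this is impossible. Together with Lemma~\ref{lem:adm} this proves the theorem for $\Omega$ a point.
\end{proof}

\subsection{General \texorpdfstring{$\Omega$}{Omega}}

\begin{proof}[Proof of Theorem~\ref{thm:circle} in general]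
With $X$, $w$ and $Y=X(w)$ as above let
\[
X_\Omega=\Big\{f:\|f\|_{X_\Omega}=\Big(\int_\Omega\|f(\cdot,\omega)\|_X^p\,d\mu(\omega)\Big)^{1/p}<\infty\Big\},\qquad Y_\Omega=X_\Omega(w).
\]

\emph{Properties of the couple.} Integrating the $p$-convexity inequality of $X$ over $\Omega$ gives that of $X_\Omega$; for $q<\infty$, Minkowski's inequality in $\ell^{q/p}$ for the integral over $\Omega$ followed by $q$-concavity of $X$ on the fibers gives $q$-concavity. The same holds for $Y_\Omega$, and the Fatou property is monotone convergence. Take $h>0$ in $L^p(\mu)$ and $h'>0$ in $L^{p'}(\mu)$. Then $dh\in X_\Omega$; and $h'\in X_\Omega'$, because $\int|f|h'\,d(m\times\mu)\le c\int\|f(\cdot,\omega)\|_Xh'(\omega)\,d\mu(\omega)<\infty$ for $f\in X_\Omega$ by Lemma~\ref{lem:adm} and H\"older. Hence also $dhw^{-1}\in Y_\Omega$ and $h'w\in Y_\Omega'$. A sequence convergent in $X_\Omega$ (in $Y_\Omega$) has a subsequence which converges on a.e.\ fiber in $X$ (in $Y$), hence in $L^1(\mathbb T)$; a.e.\ fiber of a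 function in the Hardy-type subspaces is in $H^1$, so these subspaces are closed. They contain $(1-z)h$ and $(1-z)^2h$, respectively. BMO-regularity is Lemma~\ref{lem:bmo}. Again $X_\Omega+Y_\Omega=X_\Omega$.

\emph{Failure.} Suppose that $((X_\Omega)_A,(Y_\Omega)_A)$ is a partial retraction of $(X_\Omega,Y_\Omega)$ with constant $C$. We average over a part of $\Omega$ to get the same on the circle. Fix $\Omega_0\subset\Omega$ with $0<\mu(\Omega_0)<\infty$. For $a\in X_A+Y_A$ let $\tilde P$ be the operator belonging to the function $a(z)\chi_{\Omega_0}(\omega)$, and for $f\in X$ put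
\[
Qf=\frac1{\mu(\Omega_0)}\int_{\Omega_0}\tilde P(f\chi_{\Omega_0})(\cdot,\omega)\,d\mu(\omega).
\]
Write $\Phi=\tilde P(f\chi_{\Omega_0})\in(X_\Omega)_A$. By Lemma~\ref{lem:adm} and H\"older, $\int_{\Omega_0}\|\Phi(\cdot,\omega)\|_{L^1}\,d\mu\le c\int_{\Omega_0}\|\Phi(\cdot,\omega)\|_X\,d\mu<\infty$, so $\Phi$ is integrable on $\mathbb T\times\Omega_0$ and the integral defining $Qf$ converges absolutely for a.e.\ $z$. The norm of $X$ is composed of $L^p$-, $\ell^q$- and $\ell^p$-norms, so applying Minkowski's integral inequality to these in turn, and then H\"older, we get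
\[
\|Qf\|_X\le\frac1{\mu(\Omega_0)}\int_{\Omega_0}\|\Phi(\cdot,\omega)\|_X\,d\mu\le\mu(\Omega_0)^{-1/p}\|\Phi\|_{X_\Omega}\le C\mu(\Omega_0)^{-1/p}\|f\chi_{\Omega_0}\|_{X_\Omega}=C\|f\|_X .
\]
Since $w$ does not depend on $\omega$, the same computation with $\Phi w$ gives $\|Qf\|_Y\le C\|f\|_Y$ for $f\in Y$. By Fubini, $\int Qf\,z^n\,dm=0$ for $n\ge1$, because a.e.\ fiber of $\Phi$ is in $H^1$; so $Qf\in H^1$, and $Q$ maps $X$ to $X_A$ and $Y$ to $Y_A$. Finally, $\tilde P(a\chi_{\Omega_0})=a\chi_{\Omega_0}$ gives $Qa=a$. Thus $(X_A,Y_A)$ would be a partial retraction of $(X,Y)$, contrary to what was proved for a point.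
\end{proof}

\section{The case \texorpdfstring{$p=q$}{p=q} on the circle}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The plan is to show that $X$ and $Y$ are weighted Lebesgue spaces with log-integrable weights and then to apply Theorem~\ref{thm:K}.

\emph{Representation.} Write $p=p_0<\infty$. For disjointly supported $f,g\in X$ we have $(|f|^p+|g|^p)^{1/p}=|f+g|$, so $p$-convexity and $p$-concavity with constants $1$ give $\|f+g\|_X^p=\|f\|_X^p+\|g\|_X^p$. By (H2) there is $h\in X$ with $h>0$ a.e. Put $\nu(B)=\|\chi_Bh\|_X^p$. This is a finite, finitely additive set function with the same null sets as $m$, and it is countably additive by the Fatou property. So $d\nu=\rho\,dm$ with $\rho>0$ a.e., $\rho\in L^1$. For simple $u\ge0$ additivity gives $\|uh\|_X^p=\int u^p\rho\,dm$. For measurable $u\ge0$ take simple $u_n\uparrow u$: if $uh\in X$, then $\|u_nh\|_X\le\|uh\|_X$, and the Fatou property gives $\|uh\|_X^p=\int u^p\rho\,dm$; if the integral is finite, the Fatou property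 gives $uh\in X$. With $u=|f|/h$ we see that
\[
X=L^p(w_0)\ \text{isometrically},\qquad w_0=\rho^{1/p}/h .
\]

\emph{Log-integrability of $w_0$.} This is where we use that $X_A$ is nonzero and closed. Let $0\ne f\in X_A$. Then $\log|f|\in L^1$, and $\rho_1=|f|^pw_0^p$ is in $L^1$ and positive a.e. We claim that $\log\rho_1\in L^1$; then $\log w_0=\frac1p\log\rho_1-\log|f|\in L^1$.

Suppose not. As $\log^+\rho_1\le\rho_1$, this means $\int\log\rho_1\,dm=-\infty$. Szeg\H{o}'s theorem,
\[
\inf\Big\{\int|1-Q|^p\rho_1\,dm: Q\text{ an analytic polynomial},\ Q(0)=0\Big\}=\exp\int\log\rho_1\,dm,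
\]
shows that $1$ is in the closure in $L^p(\rho_1\,dm)$ of the polynomials with $Q(0)=0$. Multiplying by $\bar z$ we see that $\bar z$ is in the closure $\mathcal M$ of all analytic polynomials. Then $\bar zQ\in\mathcal M$ for each analytic polynomial $Q$, since $\bar zQ-Q(0)\bar z$ is an analytic polynomial; so $\bar z\mathcal M\subset\mathcal M$, and $\mathcal M$ contains all $\bar z^n$, hence all trigonometric polynomials. These are dense in $L^p(\rho_1\,dm)$, because $p<\infty$ and $\rho_1\,dm$ is a finite measure. So $\mathcal M=L^p(\rho_1\,dm)$. Now $g\mapsto fg$ maps $L^p(\rho_1\,dm)$ isometrically onto $L^p(w_0)=X$ ($f\ne0$ a.e.) and maps analytic polynomials $Q$ to $fQ\in X_A$. Hence $X_A$ is dense in $X$, and being closed it equals $X$. This is impossible: $h\chi_{\mathbb T_+}$, where $\mathbb T_\pm$ are the half circles of Section~\ref{sec:mechanism}, is a nonzero element of $X$ vanishing on $\mathbb T_-$, while nonzero functions in $N_+$ do not vanish on sets of positive measure.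

\emph{Conclusion.} In the same way $Y=L^{p_1}(w_1)$ with $\log w_1\in L^1$. The couple $(X,Y)$ is BMO-regular, so by (b)$\Rightarrow$(a) in Theorem~\ref{thm:K} $(X_A,Y_A)$ is a partial retraction of $(X,Y)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Gillespie} T. A. Gillespie, \emph{Indag. Math.} \textbf{43} (1981).
\bibitem{Lozanovskii} G. Ya. Lozanovskii, \emph{Sib. Math. J.} \textbf{10} (1969).
\bibitem{Rutsky} D. V. Rutsky, \emph{On K-closedness, BMO-regularity and real interpolation of Hardy-type spaces}, arXiv:1409.3871 (2014).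
\end{thebibliography}

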